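# Entire harmonic solutions of the Dirichlet problem on an ellipsoidal cylinder

## 1. Entire functions, order, cylinders, and the Fourier–Borel transform

Fix integers $n,m\ge 1$ and put $N=n+m$. Points of $\mathbb C^N$ are written $z=(z',t)$ or $\zeta=(\zeta',\tau)$, with $z',\zeta'\in\mathbb C^n$ and $t,\tau\in\mathbb C^m$. We write
$$\langle z,\zeta\rangle=\sum_{i=1}^N z_i\zeta_i,\qquad \zeta\cdot\zeta=\sum_{i=1}^N\zeta_i^2,\qquad |z|^2=\sum_{i=1}^N|z_i|^2,\qquad \Delta=\sum_{i=1}^N\partial_{z_i}^2 .$$
There is no complex conjugate in $\zeta\cdot\zeta$, so this quantity can vanish for $\zeta\neq0$. The whole proof rests on that.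

**Definition 1 (entire functions).** $H(\mathbb C^N)$ is the space of holomorphic functions on $\mathbb C^N$, with the seminorms $p_j(q)=\sup_{|z|\le j}|q(z)|$, $j=1,2,\dots$. It is a Fréchet space, that is, a complete space whose topology is given by an increasing sequence of seminorms. A function on $\mathbb R^N$ is called entire if it is the restriction of some element of $H(\mathbb C^N)$.

That element is unique, because a holomorphic function vanishing on $\mathbb R^N$ is zero. For the same reason an entire $h$ is harmonic on $\mathbb R^N$ if and only if $\Delta h=0$ on $\mathbb C^N$. For example, $1/(1+x_1^2)$ is real analytic on $\mathbb R^N$ but not entire, while $\cos(x_1)e^{t_1}$ is entire and harmonic.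

**Definition 2 (order).** The order of $f\in H(\mathbb C^N)$ is $\rho(f)=\limsup_{r\to\infty}\frac{\log\log M(f,r)}{\log r}$ with $M(f,r)=\sup_{|z|=r}|f(z)|$. Constants are given order $0$.

Nonconstant polynomials have order $0$, since $\log\log M(f,r)$ grows like $\log\log r$. The function $e^{\lambda t_1}$, $\lambda\ne0$, has $\log M(f,r)=|\lambda|r$ and order $1$, and $e^{t_1^2}$ has order $2$.

**Definition 3 (cylinder, entire solution).** Let $a_1,\dots,a_n>0$ and
$$P(z)=\sum_{i=1}^n\frac{z_i^2}{a_i^2}-1,\qquad L_0=\sum_{i=1}^n a_i^{-2}\partial_i^2. \tag{1}$$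
For $m=1$ and $d=n+1$ the ellipsoidal cylinder is $\Omega_{\rm cyl}=\{x\in\mathbb R^d:P(x)<0\}$, with boundary $\partial\Omega_{\rm cyl}=\{x\in\mathbb R^d:P(x)=0\}$. An entire harmonic function $h$ solves the Dirichlet problem for $f$ and the cylinder if $\Delta h=0$ on $\mathbb R^d$ and $h=f$ on $\partial\Omega_{\rm cyl}$.

For example, let $f=t^2$ and $s=\sum_i a_i^{-2}$. Since $\Delta P=2s$, the function $h=t^2-P/s$ has $\Delta h=2-2=0$, and it equals $t^2$ where $P=0$.

In this example $f-h$ is a multiple of $P$. In general, if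
$$f=Pq+h,\qquad q,h \text{ entire},\quad \Delta h=0, \tag{2}$$
then $h$ solves the Dirichlet problem for $f$. To get (2) it is enough to find an entire $q$ with $\Delta(Pq)=\Delta f$ and to set $h=f-Pq$. So we study the operator
$$F:H(\mathbb C^N)\to H(\mathbb C^N),\qquad Fq=\Delta(Pq). \tag{3}$$

**Definition 4 (Fourier–Borel transform).** Put $e_\zeta(z)=e^{\langle z,\zeta\rangle}$. For $\mu\in H(\mathbb C^N)'$, a continuous linear functional, the Fourier–Borel transform of $\mu$ is
$$u(\zeta)=\mu(e_\zeta)=\sum_\alpha\frac{\mu(z^\alpha)}{\alpha!}\zeta^\alpha .$$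

The second equality holds because $e_\zeta=\sum_\alpha \zeta^\alpha z^\alpha/\alpha!$ converges absolutely in $H(\mathbb C^N)$: we have $\sum_\alpha\frac{|\zeta^\alpha|}{\alpha!}p_j(z^\alpha)\le e^{j\sum|\zeta_i|}$. In particular $u$ is entire. If $\mu(q)=q(a)$, then $u(\zeta)=e^{\langle a,\zeta\rangle}$. If $\mu(q)=\partial_1q(0)$, then $u(\zeta)=\zeta_1$. Knowing $u$ means knowing all the numbers $\mu(z^\alpha)$, hence $\mu$.

## 2. Arbitrary entire data on the cylinder: the problem and three theorems

Let $d\ge3$. The question is whether every entire $f$, of whatever growth, admits an entire harmonic $h$ with $h=f$ on $\partial\Omega_{\rm cyl}$. The problem comes from H. Render and J. M. Aldaz, "Fischer decompositions for entire functions and the Dirichlet problem for parabolas", arXiv:2209.03134 (2022). Two known facts come with it.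

**Fact 1.** For each entire $f$ of order $\rho<1$ (with $d\ge3$, $m=1$) there are entire $q,h$ of order at most $\rho$ with $f=Pq+h$ and $\Delta h=0$.

**Fact 2.** For the slab $(a,b)\times\mathbb R^{d-1}$, every entire $f$ has a decomposition $f=(x_1-a)(x_1-b)q+h$ with $q$ entire and $h$ entire and harmonic. For $d=2$ this settles the strip $|x_1|<a_1$.

The answer to the question is yes.

**Theorem 1.** The map $F:q\mapsto\Delta(Pq)$ is surjective on $H(\mathbb C^N)$. Hence every entire $f$ can be written $f=Pq+h$ with $q,h$ entire and $\Delta h=0$. In particular (for $m=1$) the Dirichlet problem for the ellipsoidal cylinder has an entire harmonic solution for every entire $f$.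

The second and third sentences follow from the first, as explained around (2). If $f$ is real on $\mathbb R^N$, then $\frac12\big(h(z)+\overline{h(\bar z)}\big)$ is again an entire harmonic solution, and it is real on $\mathbb R^N$.

**Theorem 2 (order control).** If $f$ has order at most $\rho$, $1\le\rho<\infty$, then $q,h$ in Theorem 1 can be chosen of order at most $\rho$. Together with Fact 1 for $\rho<1$, this gives for $m=1$ (and $d\ge 3$, as in Fact 1): data of order $\le\rho$ admit a solution of order $\le\rho$, for every $\rho\in[0,\infty)$. The bound is optimal: if $f=\varphi(t)$ depends only on $t$, every entire solution $h$ has order at least that of $f$.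

**Theorem 3 (polyharmonic version).** Let $k\ge1$ and let $P\in\mathbb C[x_1,\dots,x_n]$ have degree $\le2k$. Suppose there are $|\omega|=1$, $\gamma\in\mathbb R$, $c>0$ with
$$\operatorname{Re}\big(e^{i\gamma}P(\omega\xi)\big)\ge c\,(1+|\xi|^2)^k\qquad(\xi\in\mathbb R^n).\tag{E}$$
Then every $f\in H(\mathbb C^{n+m})$, $m\ge1$, can be written $f=Pq+h$ with $q,h$ entire and $\Delta^kh=0$.

Condition (E) holds for $P=\prod_{j=1}^k(Q_j-1)$ with positive definite quadratic forms $Q_j$. Take $\omega=i$ and $e^{i\gamma}=(-1)^k$; then $(-1)^kP(i\xi)=\prod_j(Q_j(\xi)+1)$, and each factor is at least a constant times $1+|\xi|^2$. If all $Q_j=Q$, then $h-f=-(Q-1)^kq$ vanishes to order $k$ on $\{Q=1\}$, so $h$ is an entire solution of the polyharmonic Dirichlet problem. For $k=1$, (E) also holds for $P=Q+b$ with any $b\in\mathbb C\setminus\{0\}$: with $\omega^2=b/|b|$ and $e^{i\gamma}=\bar b/|b|$ we get $e^{i\gamma}P(\omega\xi)=Q(\xi)+|b|$. By contrast, (E) fails for $P=x_1^2$, as one sees at $\xi=0$.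

## 3. Polynomial and exponential data by hand

**Polynomials.** Polynomial data always work, with $q$ a uniquely determined polynomial. Indeed $F$ maps the finite-dimensional space of polynomials of degree $\le k$ into itself, so it suffices to show that $F$ is injective on polynomials.

Suppose $Fq=0$ and $q\ne0$ has degree $k$, with top-degree part $q_k$. Put $Q=\sum_{i\le n} z_i^2/a_i^2$. The degree-$k$ part of $\Delta(Pq)$ is $\Delta(Qq_k)$, so $Qq_k$ is a homogeneous harmonic polynomial of degree $k+2$. On the unit sphere $S\subset\mathbb R^N$, the polynomial $q_k$ agrees with a sum of spherical harmonics of degree $\le k$, and these are orthogonal in $L^2(S)$ to spherical harmonics of degree $k+2$. Hence $\int_SQ|q_k|^2=0$. Since $Q>0$ almost everywhere on $S$, we get $q_k=0$, a contradiction. So $F$ is a bijection on polynomials of degree $\le k$.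

On the circular cylinder $d=3$, $a_1=a_2=1$, with $r^2=x_1^2+x_2^2$, the data $1,\ t,\ t^2,\ x_1^2$ have the solutions $1,\ t,\ t^2+\frac12(1-r^2),\ \frac12(1+x_1^2-x_2^2)$.

**Exponentials.** Stay on this circular cylinder and take $f=e^{\lambda t}$. Let $J_0$ be the Bessel function. It is an even entire function, so $J_0(\lambda r)$ is entire in $(x_1,x_2)$, and $(\partial_1^2+\partial_2^2)J_0(\lambda r)=-\lambda^2J_0(\lambda r)$. Hence
$$h=\frac{J_0(\lambda r)}{J_0(\lambda)}\,e^{\lambda t} \tag{4}$$
is a solution whenever $J_0(\lambda)\ne0$.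

Now let $j>0$ be a zero of $J_0$. Formula (4) breaks down at $\lambda=j$, but a solution still exists. All functions $J_0(\lambda r)e^{\lambda t}$ are harmonic, so their $\lambda$-derivative at $j$, namely $(rJ_0'(jr)+tJ_0(jr))e^{jt}$, is harmonic too; on $r=1$ it equals $J_0'(j)e^{jt}$. The zero $j$ is simple, since $J_0$ solves a second-order linear equation that is regular at $j$. So we may divide by $J_0'(j)$:
$$h=\frac{rJ_0'(jr)+tJ_0(jr)}{J_0'(j)}\,e^{jt}.$$

**Solutions are not unique in general.** With the same $j$, the function $J_0(jr)\cosh(jt)$ is entire, harmonic, and vanishes on $\partial\Omega_{\rm cyl}$.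

## 4. Summing the polynomial solutions, and the point of divergence

The first thing to try is clear: expand $f$ into monomials, take the polynomial solution for each, and add up. Let us see what this does to $f=e^{\lambda t}$ on the circular cylinder.

For small $|\lambda|$ expand (4) in powers of $\lambda$:
$$\frac{J_0(\lambda r)}{J_0(\lambda)}e^{\lambda t}=\sum_{k\ge0}\frac{\lambda^k}{k!}h_k .$$
Each $h_k$ is a polynomial in $r^2$ and $t$; it is harmonic and equals $t^k$ at $r^2=1$. Therefore $t^k-h_k$ is divisible by $r^2-1$, the quotient $q_k$ satisfies $Fq_k=\Delta t^k$, and by Section 3 it is the only polynomial that does. So $h_k$ is exactly the solution that our recipe assigns to $t^k$.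

Write $1/J_0(\lambda)=\sum_kc_k\lambda^k$. Then $h_k(0)=k!\,c_k$. For $f=e^{\lambda t}=\sum\lambda^kt^k/k!$ the recipe proposes at the origin the value
$$\sum_k\frac{\lambda^k}{k!}h_k(0)=\sum_kc_k\lambda^k .$$
The function $1/J_0$ has a pole at $j$, so this power series has radius of convergence at most $j$. For every $\lambda>j$ the recipe diverges, although for $J_0(\lambda)\ne0$ the solution (4) is sitting in front of us.

So the polynomial solutions are too large: $h_k(0)$ grows like $k!$ times a geometric factor, at least along a subsequence. If $f=\sum f_kt^k$ has order $<\sigma<1$, Cauchy's estimate on $|t|=k^{1/\sigma}$ gives $|f_k|\le Ke^kk^{-k/\sigma}$, which beats $k!$, and $\sum f_kh_k(0)$ converges; this agrees with Fact 1. From order $1$ on, one must correct the polynomial solutions by null solutions such as $J_0(jr)\cosh(jt)$, and we have no rule for choosing the corrections.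

We therefore give up on formulas for $q$ and prove surjectivity of $F$ abstractly. Since the range of $F$ contains all polynomials, it is dense. Density alone is not enough: the map $\sum q_kz^k\mapsto\sum q_kz^k/k!$ on $H(\mathbb C)$ is continuous and has all polynomials in its range, but $e^z$ is not in the range, because $\sum z^k$ is not entire. What is needed is a quantitative bound on functionals.

## 5. Surjectivity from an a priori bound on functionals

**Lemma 1.** Let $X$ be a Fréchet space with topology given by increasing seminorms $p_1\le p_2\le\cdots$, and let $F:X\to X$ be continuous and linear. Assume: for each $j$ there are $l,C$ such that every $\mu\in X'$ with $|\mu(Fq)|\le p_j(q)$ for all $q\in X$ satisfies $|\mu(g)|\le Cp_l(g)$ for all $g\in X$. Then $F(X)=X$.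

In words: if $\mu$ is controlled on the range of $F$ by one seminorm of the preimage, then $\mu$ is controlled everywhere, with constants that do not depend on $\mu$.

**Step 1: approximate solutions with control.** The aim is to show that small $g$ can be approximated by $Fq$ with small $q$. Let $U_j=\{p_j\le2^{-j}\}$ and $K_j=\overline{F(U_j)}$, a closed absolutely convex set. If $g\notin K_j$, the Hahn–Banach theorem gives $\mu\in X'$ with $|\mu|\le1$ on $K_j$ and $|\mu(g)|>1$. For $q\in U_j$ we have $|\mu(Fq)|\le1$. By scaling, $|\mu(Fq)|\le2^jp_j(q)$ for all $q$; if $p_j(q)=0$, every multiple of $q$ lies in $U_j$ and $\mu(Fq)=0$. The hypothesis applied to $2^{-j}\mu$ gives $1<|\mu(g)|\le2^jCp_l(g)$. So $K_j$ contains $\{p_l\le2^{-j}/\max(C,1)\}$. We fix such a neighborhood $V_j=\{p_{l_j}\le\varepsilon_j\}\subset K_j$. Increasing $l_j$ and decreasing $\varepsilon_j$ if necessary, we may assume $l_j\ge j$ and $\varepsilon_j\le2^{-j}$, so that also $V_j\subset U_j$.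

**Step 2: from approximate to exact solutions.** The aim is to correct the error again and again. Let $g\in X$; after scaling, $g\in V_1\subset K_1=\overline{F(U_1)}$. As $V_2$ is a neighborhood of $0$, there is $q_1\in U_1$ with $g-Fq_1\in V_2\subset K_2$. Then there is $q_2\in U_2$ with $g-Fq_1-Fq_2\in V_3\subset K_3$, and so on. For $j\ge i$ we have $p_i(q_j)\le p_j(q_j)\le2^{-j}$, so $q=\sum q_j$ converges in $X$. The remainder $g-F(q_1+\dots+q_j)$ lies in $V_{j+1}\subset U_{j+1}$, so it tends to $0$. By continuity of $F$, $Fq=g$. $\square$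

## 6. The dual equation

To use Lemma 1 we must turn information on $\mu\circ F$ into information on $\mu$. We express both through the Fourier–Borel transform. Let $u(\zeta)=\mu(e_\zeta)$ and $v(\zeta)=\mu(Fe_\zeta)$.

We do the computation at once for any polynomial $P$ and any power $\Delta^k$, and for any Fréchet space $X$ of entire functions in which multiplication by each $z_i$ and each $\partial_{z_i}$ are continuous and $e_\zeta=\sum_\alpha\zeta^\alpha z^\alpha/\alpha!$ converges absolutely for all $\zeta$. The space $H(\mathbb C^N)$ is one of these. For $\mu\in X'$ the claim is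
$$\mu\big(\Delta_z^k(Pe_\zeta)\big)=P(\partial_\zeta)\big[(\zeta\cdot\zeta)^k\,u(\zeta)\big]. \tag{5}$$

First, $\mu(z^\beta e_\zeta)=\partial_\zeta^\beta u(\zeta)$. For $\beta$ the $i$-th unit vector $\epsilon_i$, differentiating the series of $u$ gives
$$\partial_{\zeta_i}u=\sum_{\alpha}\frac{\mu(z^{\alpha+\epsilon_i})}{\alpha!}\zeta^\alpha=\mu(z_ie_\zeta),$$
because multiplication by $z_i$ is continuous; then iterate. Next, as functions of $(z,\zeta)$,
$$\Delta_z^k(z^\beta e_\zeta)=\Delta_z^k\partial_\zeta^\beta e_\zeta=\partial_\zeta^\beta\big[(\zeta\cdot\zeta)^ke_\zeta\big]=\sum_{\gamma\le\beta}\binom\beta\gamma\,\partial_\zeta^\gamma\big[(\zeta\cdot\zeta)^k\big]\,z^{\beta-\gamma}e_\zeta .$$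
Apply $\mu$. The right side becomes $\sum_\gamma\binom\beta\gamma\partial^\gamma[(\zeta\cdot\zeta)^k]\,\partial^{\beta-\gamma}u=\partial^\beta[(\zeta\cdot\zeta)^ku]$. Taking linear combinations over $\beta$ proves (5).

For $P$ as in (1) and $k=1$, (5) reads
$$v=(L_0-1)w,\qquad w(\zeta)=(\zeta'\cdot\zeta'+\tau\cdot\tau)\,u(\zeta). \tag{6}$$
As a check, let $\mu(q)=q(0)$. Then $u=1$, $w=\zeta\cdot\zeta$, $v=2\sum a_i^{-2}-\zeta\cdot\zeta$. Directly, $\Delta(Pe_\zeta)(0)=\Delta P(0)+2\langle\nabla P(0),\zeta\rangle+P(0)\,\zeta\cdot\zeta=2\sum a_i^{-2}-\zeta\cdot\zeta$.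

## 7. A Dirichlet problem on the unit ball inside the dual equation

We now have to bound $u$ by $v$. The equation $(L_0-1)w=v$ alone has many entire solutions $w$. What singles out ours is that $w$ is divisible by $\zeta\cdot\zeta$, so that $w$ vanishes on the complex cone $\{\zeta\cdot\zeta=0\}$. On $\mathbb R^N$ this cone is just the origin and says little. But let $\zeta'$ be imaginary and $\tau$ real: for $\eta\in\mathbb R^n$ and a unit vector $\theta\in\mathbb R^m$,
$$\zeta=(i\eta,\theta)\quad\Longrightarrow\quad\zeta\cdot\zeta=1-|\eta|^2 .$$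
This vanishes on the unit sphere of $\mathbb R^n$, so $\eta\mapsto w(i\eta,\theta)$ has zero boundary values on the unit ball. On such slices (6) is a Dirichlet problem on a ball, for an elliptic operator. We scale the slice by a complex parameter $\sigma$, in order to read off Taylor coefficients later.

There is one obstruction. On the slice with parameter $\sigma$ the equation will be $L_0W+\sigma^2W=-\sigma^2V$, and if $\sigma^2$ is a Dirichlet eigenvalue of $-L_0$ on the ball, $V$ does not control $W$. In the circular case $n=2$, $a_1=a_2=1$, the function $W=J_0(j|\eta|)$ with $\sigma=j$, $V=0$ solves this equation with zero boundary values. It is the same $j$ that stopped us in Section 4. The way out is that these eigenvalues occur only for real $\sigma$, while everything is holomorphic in $\sigma$: we estimate for nonreal $\sigma$ and cross the real line with the maximum principle.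

We first isolate the last part of the argument, which passes from $L^2$ bounds on slices to bounds on the complex polydisc.

**Lemma 2.** There is $C_2=C_2(n,m)\geq 1$ with the following property. Let $g(\eta,y)$ be a homogeneous polynomial of degree $k$ on $\mathbb C^n\times\mathbb C^m$, and let $E\ge0$ be such that $\int_{|\eta|\le1/2}|g(\eta,\theta)|^2d\eta\le E^2$ for every unit $\theta\in\mathbb R^m$ (integral over real $\eta$). Then $|g|\le C_2^{k+1}E$ at all complex points with all coordinates of modulus $\le1$.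

**Step 1: a bound on a set with interior in $\mathbb R^N$.** The aim is to use homogeneity to thicken the slices. Let $G=\{(\eta,y)\in\mathbb R^{n+m}:|\eta|\le\frac14,\ \frac12\le|y|\le1\}$ and write $y=s\theta$, so that $g(\eta,s\theta)=s^kg(\eta/s,\theta)$. Substituting $\eta=s\eta'$, where $|\eta'|\le\frac1{4s}\le\frac12$,
$$\int_G|g|^2\le|S^{m-1}|\int_{1/2}^1s^{m-1}\,s^{2k}\,s^n\,E^2\,ds\le|S^{m-1}|E^2 .$$
For $m=1$, $S^0=\{\pm1\}$ with counting measure.

**Step 2: expansion in Legendre polynomials.** The aim is to pass from an $L^2$ norm to a supremum over complex points. Let $c=\frac1{4\sqrt N}$ and $b=(0,\frac34e_1)$, with $e_1$ the first unit vector of $\mathbb R^m$. Points of the cube $b+[-c,c]^N$ have distance at most $c\sqrt N=\frac14$ from $b$, so the cube lies in $G$. Let $P_j$ be the Legendre polynomials; the functions $\sqrt{j+\frac12}\,P_j$ are orthonormal on $[-1,1]$. Hence the functions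
$$c^{-N/2}\prod_{i=1}^N\sqrt{j_i+\tfrac12}\;P_{j_i}\Big(\frac{x_i-b_i}c\Big)$$
are orthonormal on the cube. Since $g$ has total degree $\le k$, it is a combination of those with $\sum j_i\le k$. There are at most $(k+1)^N$ of them, and each coefficient has modulus at most the $L^2$ norm of $g$ on the cube, so at most $|S^{m-1}|^{1/2}E$.

By Laplace's integral, $P_j(x)=\frac1\pi\int_0^\pi(x+\sqrt{x^2-1}\cos\vartheta)^jd\vartheta$ for $x\in\mathbb C$. As $|\sqrt{x^2-1}|\le\sqrt{|x|^2+1}\le|x|+1$, we get $|P_j(x)|\le(1+2|x|)^j$. If all $|x_i|\le1$, then $|x_i-b_i|/c\le\frac74/c\le2/c$, so $\prod_i|P_{j_i}((x_i-b_i)/c)|\le(1+4/c)^{\sum j_i}\le(1+4/c)^k$. Also $\prod_i\sqrt{j_i+\frac12}\le(k+1)^{N/2}$. Altogether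
$$|g|\le c^{-N/2}(k+1)^{3N/2}(1+4/c)^k\,|S^{m-1}|^{1/2}E$$
at such points. Since $k+1\le2^k$ and $c,|S^{m-1}|$ depend only on $n,m$, the right side is at most $C_2^{k+1}E$ for a suitable $C_2(n,m)$. $\square$

**Lemma 3 (key estimate).** There is $C_0=C_0(n,m)\ge1$ such that the following holds. Let $u,v$ be entire on $\mathbb C^N$ satisfying (6), and let $|v(\zeta)|\le e^{M(|\zeta|)}$ with $M:[0,\infty)\to[0,\infty)$ nondecreasing. Let $u=\sum_ku_k$ be the expansion into homogeneous polynomials. Then for all $k\ge0$ and $r>0$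
$$\sup_{|\zeta_i|\le1\ \forall i}|u_k(\zeta)|\le C_0^{k+1}\,r^{-k-2}(1+r)\,e^{M(2+2r)} .$$

Nothing is assumed about the growth of $u$.

Let $B\subset\mathbb R^n$ be the open unit ball, $\|\cdot\|$ the norm of $L^2(B)$, $\kappa=|B|^{1/2}$. Fix a unit vector $\theta\in\mathbb R^m$. For $\sigma\in\mathbb C$ and $\eta\in\mathbb R^n$ put
$$W_\sigma(\eta)=w(i\sigma\eta,\sigma\theta)=\sigma^2(1-|\eta|^2)\,u(i\sigma\eta,\sigma\theta),\qquad V_\sigma(\eta)=v(i\sigma\eta,\sigma\theta).$$
Then $W_\sigma$ is smooth and vanishes on $\partial B$. Each $\eta$-derivative produces a factor $i\sigma$, and $L_0w=w+v$, so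
$$L_0W_\sigma=(i\sigma)^2(L_0w)(i\sigma\eta,\sigma\theta)=-\sigma^2(W_\sigma+V_\sigma). \tag{7}$$
For $\eta\in B$ the argument of $v$ has norm $|\sigma|\sqrt{1+|\eta|^2}\le\sqrt2|\sigma|$, hence $\|V_\sigma\|\le\kappa e^{M(\sqrt2|\sigma|)}$.

**Step 1: energy estimate off the real line.** The aim is to bound $\|W_\sigma\|$ by $\|V_\sigma\|$ when $\sigma\notin\mathbb R$. Multiply (7) by $\overline{W_\sigma}$ and integrate by parts over $B$; there are no boundary terms. With $D=\int_B\sum_ia_i^{-2}|\partial_iW_\sigma|^2\ge0$,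
$$\sigma^2\|W_\sigma\|^2-D=-\sigma^2\int_BV_\sigma\overline{W_\sigma}\,d\eta .$$
If $W_\sigma\ne0$, dividing by $\|W_\sigma\|^2$ shows that the left side has modulus at least $\operatorname{dist}(\sigma^2,[0,\infty))\|W_\sigma\|^2$. This distance is at least $|\sigma||\operatorname{Im}\sigma|$. Indeed, if $\operatorname{Re}\sigma^2\le0$ it equals $|\sigma|^2$. If $\operatorname{Re}\sigma^2>0$ it equals $|\operatorname{Im}\sigma^2|=2|\operatorname{Re}\sigma||\operatorname{Im}\sigma|$, and $|\operatorname{Re}\sigma|>|\operatorname{Im}\sigma|$ gives $|\operatorname{Re}\sigma|\ge|\sigma|/\sqrt2$. By the Cauchy–Schwarz inequality the right side is at most $|\sigma|^2\|V_\sigma\|\|W_\sigma\|$. Hence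
$$\|W_\sigma\|\le\frac{|\sigma|}{|\operatorname{Im}\sigma|}\,\kappa\,e^{M(\sqrt2|\sigma|)}\qquad(\sigma\notin\mathbb R). \tag{8}$$

**Step 2: crossing the real line.** The aim is a bound for all $\sigma$, without the factor $1/|\operatorname{Im}\sigma|$. Let $g_k(\eta,y)=u_k(i\eta,y)$, so that by homogeneity
$$W_\sigma(\eta)=\sum_{k\ge0}\sigma^{k+2}(1-|\eta|^2)\,g_k(\eta,\theta), \tag{9}$$
uniformly for $\eta\in\overline B$ and $\sigma$ in compact sets. Let $\varphi\in L^2(B)$, $\|\varphi\|\le1$, and $\Phi(\sigma)=\int_BW_\sigma\overline\varphi\,d\eta$. By (9), $\Phi$ is entire, and $|\Phi(\sigma)|\le\|W_\sigma\|$.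

If $|\operatorname{Im}\sigma|\ge\frac12$, (8) gives $|\Phi(\sigma)|\le2\kappa|\sigma|e^{M(\sqrt2|\sigma|)}$. Now let $|\operatorname{Im}\sigma|<\frac12$ and $x=\operatorname{Re}\sigma$. On the circle $s=x+e^{i\phi}$ we have $|(s-x)^2-1|=|e^{2i\phi}-1|=2|\sin\phi|=2|\operatorname{Im}s|$, which cancels the bad factor in (8):
$$\big|\big((s-x)^2-1\big)\Phi(s)\big|\le2\kappa|s|e^{M(\sqrt2|s|)}\le2\kappa(|x|+1)e^{M(\sqrt2(|x|+1))} .$$
At the two real points $s=x\pm1$ the left side is $0$. By the maximum principle the bound holds at $s=\sigma$, which lies inside the circle; there $(\sigma-x)^2-1=-(\operatorname{Im}\sigma)^2-1$ has modulus at least $1$. As $|x|\le|\sigma|$, in all cases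
$$|\Phi(\sigma)|\le2\kappa(1+|\sigma|)e^{M(\sqrt2(1+|\sigma|))} .$$

**Step 3: Taylor coefficients in $\sigma$.** The aim is to isolate $u_k$. By (9), $\int_B(1-|\eta|^2)g_k(\eta,\theta)\overline{\varphi(\eta)}\,d\eta$ is the coefficient of $\sigma^{k+2}$ in $\Phi$. Cauchy's estimate on $|\sigma|=r$, followed by the supremum over $\varphi$, gives
$$\|(1-|\eta|^2)\,g_k(\cdot,\theta)\|\le A:=2\kappa\,r^{-k-2}(1+r)\,e^{M(\sqrt2(1+r))} .$$
For $|\eta|\le\frac12$ we have $1-|\eta|^2\ge\frac34\ge\frac12$, so $\int_{|\eta|\le1/2}|g_k(\eta,\theta)|^2d\eta\le(2A)^2$, for every unit $\theta\in\mathbb R^m$.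

**Step 4: back to the complex polydisc.** The aim is to leave the slices. Lemma 2 with $E=2A$ gives $|g_k|\le C_2^{k+1}\cdot2A$ on the unit polydisc. Since $u_k(\zeta',\tau)=g_k(-i\zeta',\tau)$ and $(\zeta',\tau)\mapsto(-i\zeta',\tau)$ preserves the polydisc, $u_k$ has the same bound. Finally $\sqrt2(1+r)\le2+2r$ and $M$ is nondecreasing, so the claim holds with $C_0=\max(1,4\kappa)\,C_2$. $\square$

## 8. Proof of Theorem 1

We verify the hypothesis of Lemma 1 for $X=H(\mathbb C^N)$, $p_j(q)=\sup_{|z|\le j}|q|$ and $F$ from (3), which is continuous by Cauchy's estimates.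

**Step 1: bound on $\mu(z^\alpha)$.** The aim is a geometric bound with constants that do not depend on $\mu$. Let $\mu\in X'$ satisfy $|\mu(Fq)|\le p_R(q)$ for all $q$, with $R=j$. Then $|v(\zeta)|=|\mu(Fe_\zeta)|\le p_R(e_\zeta)\le e^{R|\zeta|}$, and Lemma 3 applies with $M(r)=Rr$. Let $|\alpha|=k$. The number $\mu(z^\alpha)/\alpha!$ is a Taylor coefficient of $u_k$, so by Cauchy's estimate it is bounded by $\sup|u_k|$ on the unit polydisc. Taking $r=k+1$ and using $\alpha!\le k!\le(k+1)^k$ and $(k+2)(k+1)^{-2}\le2$,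
$$|\mu(z^\alpha)|\le k!\,C_0^{k+1}(k+1)^{-k-2}(k+2)\,e^{2R(k+2)}\le2C_0e^{4R}(R')^k,\qquad R'=C_0e^{2R} .$$

**Step 2: bound on $\mu(g)$.** The aim is the seminorm bound that Lemma 1 asks for. The Taylor series of $g=\sum g_\alpha z^\alpha$ converges in $H(\mathbb C^N)$, and Cauchy's estimates on the polydisc of radius $2R'$ give $|g_\alpha|\le(2R')^{-|\alpha|}\sup_{|z_i|\le2R'}|g|$. Since $\sum_\alpha2^{-|\alpha|}=2^N$,
$$|\mu(g)|\le2C_0e^{4R}\sum_\alpha|g_\alpha|(R')^{|\alpha|}\le2^{N+1}C_0e^{4R}\sup_{|z_i|\le2R'}|g(z)|\le2^{N+1}C_0e^{4R}\,p_l(g)$$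
for any integer $l\ge2R'\sqrt N$. The constants depend only on $R,n,m$. By Lemma 1, $F$ is surjective, and with Section 2 this proves Theorem 1. In particular, for every entire $f$ the Dirichlet problem on the ellipsoidal cylinder has an entire harmonic solution. $\blacksquare$

## 9. Proof of Theorem 2: the same argument in spaces of bounded order

Let $1\le\rho<\infty$. For $s>0$ put $\|f\|_s=\sup_z|f(z)|e^{-|z|^s}$, and let $X_\rho$ be the set of entire $f$ with $\|f\|_s<\infty$ for all $s>\rho$. These are exactly the entire functions of order $\le\rho$. Indeed, if the order is $\le\rho$ and $\rho<s_1<s$, then $|f(z)|\le e^{|z|^{s_1}}$ for large $|z|$, so $\|f\|_s<\infty$; conversely, $|f(z)|\le\|f\|_se^{|z|^s}$ for every $s>\rho$ gives order $\le\rho$. For example, $te^t\in X_1$, although $|te^t|e^{-|t|}$ is unbounded; this is why all $s>\rho$ are used at once.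

**Step 1: $X_\rho$ is a Fréchet space on which $F$ is continuous.** This is needed for Lemma 1. For $0<t<s$ we have $r^t-r^s\le1$ for all $r\ge0$, hence $\|f\|_s\le e\|f\|_t$. So the seminorms $p_j=e^j\|\cdot\|_{\rho+1/j}$ are increasing, and they define the topology. A sequence that is Cauchy for all $\|\cdot\|_s$ converges uniformly on compact sets to an entire function, and letting one index tend to infinity in $|f_\nu-f_\lambda|e^{-|z|^s}\le\varepsilon$ shows convergence in each $\|\cdot\|_s$; so $X_\rho$ is complete.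

Let $\rho<t<s$. For a polynomial $p$, $\|pq\|_s\le\sup_z\big(|p(z)|e^{|z|^t-|z|^s}\big)\|q\|_t$. By Cauchy's estimate on a circle of radius $1$, $|\partial_iq(z)|\le\|q\|_te^{(|z|+1)^t}$, and $(|z|+1)^t-|z|^s$ is bounded above. So multiplication by polynomials and differentiation are continuous on $X_\rho$, and so is $F$.

**Step 2: Taylor series in $X_\rho$.** The aim is to compare $\|\cdot\|_s$ with Taylor coefficients. Let $k=|\alpha|$, with $0^0=1$. For $s>1$,
$$\|z^\alpha\|_s\le\sup_{r\ge0}r^ke^{-r^s}=\Big(\frac k{es}\Big)^{k/s}\le k^{k/s} .$$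
For $g\in X_\rho$, $t>\rho$ and $k\ge1$, Cauchy's estimate on $|z_i|\le r$, where $|z|\le\sqrt N\,r$, gives $|g_\alpha|\le r^{-k}e^{N^{t/2}r^t}\|g\|_t$. The choice $r^t=k/(tN^{t/2})$ yields
$$|g_\alpha|\le\|g\|_t\,C_t^k\,k^{-k/t},\qquad C_t=(etN^{t/2})^{1/t},$$
and this also holds for $k=0$. Hence for $\rho<t<s$ and every $C>0$,
$$\sum_\alpha|g_\alpha|\,C^{|\alpha|+1}(|\alpha|+1)^{|\alpha|/s}\le C'\|g\|_t \tag{10}$$
with $C'$ independent of $g$. Indeed $(k+1)^{k/s}\le e^{1/s}k^{k/s}$, there are $\binom{k+N-1}{N-1}$ indices with $|\alpha|=k$, and the resulting series $\sum_k\binom{k+N-1}{N-1}C^{k+1}C_t^ke^{1/s}k^{k(1/s-1/t)}$ converges because $\frac1s-\frac1t<0$.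

Two consequences follow. First, $\sum|g_\alpha|\|z^\alpha\|_s<\infty$ for every $s>\rho$, so Taylor series converge absolutely in $X_\rho$. Second, since $k!\ge(k/e)^k$,
$$\sum_\alpha\frac{|\zeta^\alpha|}{\alpha!}\|z^\alpha\|_s\le\sum_k\frac{(\sum_i|\zeta_i|)^k}{k!}k^{k/s}\le\sum_k\Big(e\sum_i|\zeta_i|\Big)^kk^{-k(1-1/s)}<\infty ,$$
because $s>\rho\ge1$. This is where $\rho\ge1$ is used: the exponentials $e_\zeta$ must belong to the space. So Section 6 applies to $X_\rho$, and (6) holds for every $\mu\in X_\rho'$.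

**Step 3: bound on functionals.** The aim is the hypothesis of Lemma 1. Let $s=\rho+1/j$ and let $\mu\in X_\rho'$ satisfy $|\mu(Fq)|\le\|q\|_s$ for all $q$; multiplying $\mu$ by the constant $e^{-j}$ reduces the case of $p_j$ to this one. Put $s'=\frac s{s-1}$. Then
$$|v(\zeta)|\le\|e_\zeta\|_s\le\sup_{r\ge0}e^{r|\zeta|-r^s}=e^{c_s|\zeta|^{s'}},\qquad c_s=(s-1)s^{-s'} ,$$
the supremum being attained at $sr^{s-1}=|\zeta|$. Apply Lemma 3 with $M(r)=c_sr^{s'}$ and $r=(k+1)^{1/s'}\ge1$. Then $(2+2r)^{s'}\le(4r)^{s'}=4^{s'}(k+1)$, $(1+r)r^{-2}\le2$, and $r^{-k}=(k+1)^{-k/s'}$. So for $|\alpha|=k$, with a constant $C_1$ depending only on $s,n,m$,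
$$|\mu(z^\alpha)|\le k!\,C_1^{k+1}(k+1)^{-k/s'}\le C_1^{k+1}(k+1)^{k(1-1/s')}=C_1^{k+1}(k+1)^{k/s} .$$
By absolute convergence of the Taylor series and (10) with $t=\rho+\frac1{j+1}\in(\rho,s)$, we get $|\mu(g)|\le\sum|g_\alpha||\mu(z^\alpha)|\le C'\|g\|_t$ with $C'$ independent of $\mu$. Lemma 1 shows that $F$ is surjective on $X_\rho$.

**Step 4: conclusion.** For $f\in X_\rho$ we have $\Delta f\in X_\rho$. Choose $q\in X_\rho$ with $Fq=\Delta f$ and put $h=f-Pq\in X_\rho$; then $\Delta h=0$. For $\rho<1$ (with $m=1$, $d\ge3$) use Fact 1.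

**Step 5: optimality.** The aim is to show that the order cannot drop. Let $m=1$, $f=\varphi(t)$, and let $h$ be any entire solution. The points $(a_1,0,\dots,0,t)$ with $t\in\mathbb R$ lie on $\partial\Omega_{\rm cyl}$, so $h(a_1,0,\dots,0,t)=\varphi(t)$ for real $t$, hence for complex $t$. These points have norm at most $a_1+|t|$, so $M(h,a_1+r)\ge\sup_{|t|\le r}|\varphi(t)|=M(f,r)$. Since $\log(a_1+r)/\log r\to1$, the order of $h$ is at least that of $f$. $\blacksquare$

## 10. Proof of Theorem 3: coercivity in a cone and the Phragmén–Lindelöf theorem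

Let $P$ satisfy (E) and let $Fq=\Delta^k(Pq)$ on $X=H(\mathbb C^N)$. The frame is that of Section 8. The difference is that (E) gives an energy estimate only for $\sigma$ in a double cone, so crossing to the remaining $\sigma$ takes a stronger tool than the maximum principle on small circles.

Let $\mu\in X'$ satisfy $|\mu(Fq)|\le\sup_{|z|\le R}|q|$ for all $q$. With $u(\zeta)=\mu(e_\zeta)$ and $v(\zeta)=\mu(Fe_\zeta)$, (5) gives
$$v=P(\partial_{\zeta'})w,\qquad w=(\zeta\cdot\zeta)^ku,\qquad|v(\zeta)|\le e^{R|\zeta|} .$$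
Since $\mu$ is continuous, $|\mu(q)|\le K\sup_{|z|\le S}|q|$ for some $K,S$, so $|u(\zeta)|\le Ke^{S|\zeta|}$. The numbers $K,S$ depend on $\mu$ and must not enter the final bounds.

Let $B,\|\cdot\|,\kappa$ be as in Section 7. Fix a unit $\theta\in\mathbb R^m$ and let
$$W_\sigma(\eta)=w(i\sigma\eta,\sigma\theta)=\sigma^{2k}(1-|\eta|^2)^ku(i\sigma\eta,\sigma\theta),\qquad V_\sigma(\eta)=v(i\sigma\eta,\sigma\theta).$$
For $\sigma\ne0$ the chain rule gives $P\big((i\sigma)^{-1}\partial_\eta\big)W_\sigma=V_\sigma$, and $\|V_\sigma\|\le\kappa e^{\sqrt2R|\sigma|}$.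

**Step 1: the energy identity.** The aim is to express $\int_BV_\sigma\overline{W_\sigma}$ through the symbol $P$. Because of the factor $(1-|\eta|^2)^k$, all derivatives of $W_\sigma$ of order $\le k-1$ vanish on $\partial B$. Integrating by parts against test functions, we see that the extension of $W_\sigma$ by $0$ has weak derivatives $1_B\partial^\beta W_\sigma\in L^2$ for $|\beta|\le k$. So it lies in $H^k(\mathbb R^n)$; let $\widehat W_\sigma$ be its unitary Fourier transform. For $|\alpha|\le2k$ write $\alpha=\beta+\beta'$ with $|\beta|,|\beta'|\le k$, and move $\partial^{\beta'}$ to the other factor one derivative at a time. The boundary terms contain derivatives of $\overline{W_\sigma}$ of order $\le k-1$, so they vanish. With Plancherel's theorem,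
$$\int_B\partial^\alpha W_\sigma\,\overline{W_\sigma}=(-1)^{|\beta'|}\int_B\partial^\beta W_\sigma\,\overline{\partial^{\beta'}W_\sigma}=(-1)^{|\beta'|}\int_{\mathbb R^n}(i\xi)^\beta\,\overline{(i\xi)^{\beta'}}\,|\widehat W_\sigma|^2d\xi=\int_{\mathbb R^n}(i\xi)^\alpha|\widehat W_\sigma|^2d\xi .$$
Summing over the monomials of $P$,
$$\int_BV_\sigma\overline{W_\sigma}\,d\eta=\int_{\mathbb R^n}P(\xi/\sigma)\,|\widehat W_\sigma(\xi)|^2d\xi . \tag{11}$$

**Step 2: energy estimate in a double cone.** The aim is to use (E) for directions near $\omega$. For $|\omega'|=1$ and $\xi\in\mathbb R^n$, comparing monomials, $|P(\omega'\xi)-P(\omega\xi)|\le C|\omega'-\omega|(1+|\xi|^2)^k$ with $C$ depending on $P$. So $\operatorname{Re}(e^{i\gamma}P(\omega'\xi))\ge\frac c2$ for all $\xi\in\mathbb R^n$ and all unit $\omega'$ near $\omega$. Replacing $\xi$ by $-\xi$, we get the same for $\omega'$ near $-\omega$. Write $1/\sigma=\omega'/|\sigma|$ with $\omega'=\bar\sigma/|\sigma|$; then $\omega'$ is near $\pm\omega$ exactly when $\sigma/|\sigma|$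 is near $\pm\bar\omega$. Hence there is $\varepsilon\in(0,\frac\pi4)$, depending only on $P,\omega,c$, such that (11) gives $\frac c2\|W_\sigma\|^2\le\operatorname{Re}\big(e^{i\gamma}\int_BV_\sigma\overline{W_\sigma}\big)\le\|V_\sigma\|\|W_\sigma\|$, that is,
$$\|W_\sigma\|\le\tfrac2c\|V_\sigma\|\le\tfrac{2\kappa}c\,e^{\sqrt2R|\sigma|}\qquad\text{for }\sigma\in\pm\bar\omega\,\{s\ne0:|\arg s|\le\varepsilon\}. \tag{12}$$

**Step 3: the remaining sectors.** The aim is a bound for all $\sigma$ that does not involve the unknown type $S$ of $u$. Recall the Phragmén–Lindelöf theorem: if $\Psi$ is holomorphic in an open sector of opening $\vartheta$, continuous on its closure, bounded by $A_0$ on the edges, and $|\Psi(\sigma)|\le A_1e^{A_1|\sigma|^\beta}$ with $\beta<\pi/\vartheta$, then $|\Psi|\le A_0$ in the sector.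

For $\|\varphi\|\le1$ let $\Phi(\sigma)=\int_BW_\sigma\overline\varphi$. This is an entire function of exponential type, because $u$ is. The complement in $\mathbb C\setminus\{0\}$ of the double cone in (12) consists of two open sectors of opening $\pi-2\varepsilon$. Let $e^{i\beta_0}$ be the central direction of one of them and let $b=\sqrt2R/\sin\varepsilon$. On its edges the angle to $e^{i\beta_0}$ is $\frac\pi2-\varepsilon$, so $\operatorname{Re}(\sigma e^{-i\beta_0})=|\sigma|\sin\varepsilon$, and (12) gives
$$\big|\Phi(\sigma)e^{-b\sigma e^{-i\beta_0}}\big|\le\tfrac{2\kappa}c\,e^{\sqrt2R|\sigma|-b|\sigma|\sin\varepsilon}=\tfrac{2\kappa}c ;$$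
at the vertex this holds by continuity. The growth exponent is $1<\pi/(\pi-2\varepsilon)$, so the bound holds inside the sector, and there $|\Phi(\sigma)|\le\frac{2\kappa}ce^{b|\sigma|}$. In the cones this holds by (12), since $b\ge\sqrt2R$. Therefore $|\Phi(\sigma)|\le\frac{2\kappa}ce^{b|\sigma|}$ for all $\sigma\in\mathbb C$ and all $\|\varphi\|\le1$.

**Step 4: Taylor coefficients.** The aim is to bound $u_j$, where $u=\sum_ju_j$ is the homogeneous expansion. As in (9), $(1-|\eta|^2)^ku_j(i\eta,\theta)$ is the coefficient of $\sigma^{j+2k}$ in $W_\sigma$. Cauchy's estimate on $|\sigma|=r$, the supremum over $\varphi$, and $1-|\eta|^2\ge\frac34$ for $|\eta|\le\frac12$ give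
$$\|u_j(i\,\cdot,\theta)\|_{L^2(|\eta|\le1/2)}\le\Big(\frac43\Big)^k\frac{2\kappa}c\,r^{-j-2k}e^{br}\qquad(r>0)$$
for every unit $\theta\in\mathbb R^m$. Lemma 2, applied to $g(\eta,y)=u_j(i\eta,y)$ with $r=j+1$, yields $\sup_{|\zeta_i|\le1}|u_j|\le C^{j+1}(j+1)^{-j}$, where $C$ depends only on $R,k,n,m$ and on $P$ with the fixed data $\omega,\gamma,c$ of (E).

**Step 5: surjectivity.** The aim is to finish as in Section 8. For $|\alpha|=j$ we get $|\mu(z^\alpha)|\le j!\,C^{j+1}(j+1)^{-j}\le C^{j+1}$. Cauchy's estimates on the polydisc of radius $2C$ then give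
$$|\mu(g)|\le\sum_\alpha|g_\alpha|C^{|\alpha|+1}\le2^NC\sup_{|z_i|\le2C}|g| ,$$
with $C$ independent of $\mu$. By Lemma 1, $F$ is surjective. For $f\in H(\mathbb C^{n+m})$ choose $q$ with $\Delta^k(Pq)=\Delta^kf$ and put $h=f-Pq$; then $\Delta^kh=0$ and $f=Pq+h$. $\blacksquare$
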